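# Splitting the 0-$e$-2 sequence of the matching complex

## Joining a new vertex to the free vertices of a matching

We begin with an operator that adds one edge to a matching, in all possible ways, at one chosen new vertex. The whole proof rests on a formula for its interaction with the boundary. First we fix the language.

**Definition (matching complex).** Let $G$ be a finite simple graph. A matching of $G$ is a set of pairwise disjoint edges. The matching complex $\mathsf M(G)$ is the simplicial complex whose vertices are the edges of $G$ and whose faces are the matchings of $G$, including the empty one. For a finite set $S$ write $\mathsf M_S=\mathsf M(K_S)$, with $K_S$ the complete graph on $S$, and write $\mathsf M_n=\mathsf M_{[n]}$ with $[n]=\{1,\dots,n\}$.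

For example, $\mathsf M_3$ consists of three isolated points, since any two edges of a triangle meet. The complex $\mathsf M_4$ consists of three disjoint segments, one for each way to cut $\{1,2,3,4\}$ into two pairs.

**Definition (chains).** $C(\mathsf M(G))$ is the reduced (augmented) oriented simplicial chain complex over $\mathbb Z$. An oriented matching is written $\varepsilon_1\wedge\dots\wedge\varepsilon_r$. It changes sign when two factors are exchanged, and it has degree $r-1$. In degree $-1$ we have $C_{-1}=\mathbb Z\cdot\emptyset$, where $\emptyset$ is a unit for $\wedge$. The boundary is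
$$\partial(\varepsilon_1\wedge\dots\wedge\varepsilon_r)=\sum_{i=1}^r(-1)^{i-1}\varepsilon_1\wedge\dots\wedge\widehat{\varepsilon_i}\wedge\dots\wedge\varepsilon_r ,$$
so that $\partial\varepsilon=\emptyset$ and $\partial\emptyset=0$. All homology is the homology of this complex, that is, reduced homology.

The edge $\{p,q\}$, seen as a vertex of the complex, is written $[pq]=[qp]$. If $\varepsilon$ is an edge disjoint from every edge occurring in the chain $x$, the definition of $\partial$ gives
$$\partial(\varepsilon\wedge x)=x-\varepsilon\wedge\partial x. \tag{1}$$

An injective map of vertex sets that takes edges to edges sends matchings to matchings, and therefore induces a chain map $\varepsilon_1\wedge\dots\wedge\varepsilon_r\mapsto\varphi(\varepsilon_1)\wedge\dots\wedge\varphi(\varepsilon_r)$. We do not write inclusions of subcomplexes.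

**Definition (the operators $\delta$ and $\tau_r$).** Let $H$ be a graph with vertex set $R\cup\{u\}$, $u\notin R$, in which $u$ is adjacent to every vertex of $R$. For an oriented matching $\sigma$ of $H[R]$ put
$$\delta(\sigma)=\sum_{r}\,[ur]\wedge\sigma ,$$
the sum over all $r\in R$ not covered by $\sigma$. This defines $\delta:C_d(\mathsf M(H[R]))\to C_{d+1}(\mathsf M(H))$. For $r\in R$, let $\tau_r$ be the chain map induced by the vertex map that sends $r$ to $u$ and fixes the rest of $R$:
$$\tau_r:C(\mathsf M(H[R]))\to C(\mathsf M(H[(R\setminus r)\cup u])).$$

The vertex map does take edges to edges. An edge $rs$ with $s\in R\setminus r$ goes to $us$, which is an edge by hypothesis, and all other edges stay put. So $\tau_r\sigma=\sigma$ if $\sigma$ does not cover $r$. If $rs\in\sigma$, then $\tau_r$ replaces this edge by $us$.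

**Lemma 1.** $\partial\delta+\delta\partial=\sum_{r\in R}\tau_r$.

**Proof.** Let $\sigma$ be an oriented matching of $H[R]$, and let $F\subseteq R$ be the set of vertices it leaves uncovered. By (1),
$$\partial\delta\sigma=\sum_{r\in F}\partial([ur]\wedge\sigma)=\sum_{r\in F}\sigma-\sum_{r\in F}[ur]\wedge\partial\sigma .$$
Now compute $\delta\partial\sigma$. For each edge $\varepsilon=\{s,s'\}$ of $\sigma$, write $\sigma=\varepsilon\wedge\sigma_\varepsilon$, where $\sigma_\varepsilon$ is $\sigma$ without $\varepsilon$, suitably oriented. Then $\partial\sigma=\sum_\varepsilon\sigma_\varepsilon$: moving $\varepsilon$ to the front absorbs the sign that $\partial$ assigns to it. The vertices of $R$ not covered by $\sigma_\varepsilon$ are those of $F$ together with $s$ and $s'$. Hence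
$$\delta\partial\sigma=\sum_\varepsilon\delta\sigma_\varepsilon=\sum_{r\in F}[ur]\wedge\partial\sigma+\sum_{\varepsilon=\{s,s'\}}\big([us]\wedge\sigma_\varepsilon+[us']\wedge\sigma_\varepsilon\big).$$
Replacing $s'$ by $u$ turns $\varepsilon=\{s,s'\}$ into $us$, so $[us]\wedge\sigma_\varepsilon=\tau_{s'}\sigma$. Likewise $[us']\wedge\sigma_\varepsilon=\tau_s\sigma$. Thus the last sum is $\sum\tau_r\sigma$ over all covered $r$. When we add the two formulas, the terms $[ur]\wedge\partial\sigma$ cancel. For $r\in F$ we have $\sigma=\tau_r\sigma$. What remains is $\sum_{r\in R}\tau_r\sigma$. $\square$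

Here is the smallest interesting instance: $R=\{1,2\}$, $u=3$, $H=K_3$. Then $\delta\emptyset=[13]+[23]$ and $\delta[12]=0$. Applied to $[12]$, the left side is $\delta\emptyset=[13]+[23]$. On the right, $\tau_2[12]=[13]$ and $\tau_1[12]=[23]$. Applied to $\emptyset$, the left side is $\partial([13]+[23])=2\,\emptyset$, and the right side is $\emptyset+\emptyset$.

Lemma 1 says that a sum of $|R|$ substitution maps is null-homotopic, with an explicit integral homotopy and no division. We shall use it to show that one particular inclusion of matching complexes is null-homotopic. We now explain which inclusion, and why it matters.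

## The long exact 0-$e$-2 sequence

Fix $n\ge 2$ and an edge $e=\{a,b\}$ of $K_n$. Let $\mathsf M_n\setminus e$ be the subcomplex of matchings that do not contain $e$, and let $\mathsf M_{[n]\setminus e}$ be the matching complex on the $n-2$ points other than $a,b$. It is the link of $e$ in $\mathsf M_n$, and it is isomorphic to $\mathsf M_{n-2}$. Let $\langle e\rangle$ be the free $\mathbb Z$-module of rank one on $e$.

The relative complex $C(\mathsf M_n,\mathsf M_n\setminus e)$ is spanned by the matchings containing $e$. Each of these is $e$ together with a matching avoiding $a$ and $b$. So it is isomorphic to $\langle e\rangle\otimes C(\mathsf M_{[n]\setminus e})$ with degrees shifted by one, via $e\wedge\sigma\mapsto e\otimes\sigma$. By (1), $\partial(e\wedge\sigma)=\sigma-e\wedge\partial\sigma$. The term $\sigma$ does not contain $e$, so it dies in the quotient, and the boundary there is $e\otimes x\mapsto-e\otimes\partial x$. The long exact sequence of the pair becomes the 0-$e$-2 sequence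
$$\cdots\to \tilde H_{d}(\mathsf M_n\setminus e;\mathbb Z)\to\tilde H_d(\mathsf M_n;\mathbb Z)\to\langle e\rangle\otimes\tilde H_{d-1}(\mathsf M_{[n]\setminus e};\mathbb Z)\to\tilde H_{d-1}(\mathsf M_n\setminus e;\mathbb Z)\to\cdots, \tag{2}$$
where the first map is induced by inclusion.

Does the homology of $\mathsf M_n$ simply break into the part without $e$ and the part through $e$? The problem is taken from Jakob Jonsson, "Exact Sequences for the Homology of the Matching Complex", arXiv:1203.5641 (2012), and reads as follows.

**Conjecture.** The sequence
$$0\to\tilde H_d(\mathsf M_n\setminus e;\mathbb Z)\to\tilde H_d(\mathsf M_n;\mathbb Z)\to\langle e\rangle\otimes\tilde H_{d-1}(\mathsf M_{[n]\setminus e};\mathbb Z)\to0,$$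
cut from (2), is split exact for every $n\ge3$ and every $d$. In other words, all connecting homomorphisms vanish and each resulting short exact sequence splits.

The conjecture is true. In fact the splitting already happens for integral chain complexes, and for more graphs than $K_n$.

## A splitting is a null-homotopy of an inclusion

We work with a graph $G$, an edge $e=ab$ of $G$, and $U=V(G)\setminus\{a,b\}$. As for $K_n$, there is a short exact sequence of chain complexes
$$0\to C(\mathsf M(G-e))\to C(\mathsf M(G))\xrightarrow{\ q\ }\langle e\rangle\otimes C(\mathsf M(G[U]))\to0, \tag{3}$$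
where $q(e\wedge x)=e\otimes x$, $q$ kills the matchings not containing $e$, and the last complex is shifted by one with boundary $e\otimes x\mapsto-e\otimes\partial x$.

The connecting homomorphism of (3) can be read off. Given a cycle $z$ of $\mathsf M(G[U])$, lift $e\otimes z$ to $e\wedge z$. Its boundary is $z-e\wedge\partial z=z$. So the connecting map sends $e\otimes[z]$ to the class of $z$ in $\mathsf M(G-e)$: up to the factor $e$, it is induced by the inclusion $\mathsf M(G[U])\subset\mathsf M(G-e)$. The next lemma is the chain-level version of this observation.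

**Lemma 2.** The maps of graded groups $s$ with $qs=\mathrm{id}$ are exactly the maps
$$s(e\otimes x)=e\wedge x-h(x),$$
where $h:C_d(\mathsf M(G[U]))\to C_{d+1}(\mathsf M(G-e))$, for all $d$, is an arbitrary family of homomorphisms. Such an $s$ is a chain map if and only if
$$\partial h+h\partial=\text{the inclusion } C(\mathsf M(G[U]))\hookrightarrow C(\mathsf M(G-e)). \tag{4}$$

**Proof.** The condition $qs(e\otimes x)=e\otimes x=q(e\wedge x)$ says that $e\wedge x-s(e\otimes x)$ lies in $\ker q=C(\mathsf M(G-e))$. Call this element $h(x)$. By (1),
$$\partial s(e\otimes x)=x-e\wedge\partial x-\partial h(x),\qquad s(-e\otimes\partial x)=-e\wedge\partial x+h(\partial x).$$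
The two are equal for all $x$ if and only if $x=\partial h(x)+h(\partial x)$ for all $x$. $\square$

So the task is to find an integral null-homotopy of the inclusion of $\mathsf M(G[U])$ into $\mathsf M(G-e)$.

## The cases $n=2,3,4$

Take $G=K_n$.

For $n=2$ we have $U=\varnothing$. The complex $\mathsf M_2$ is the point $e$, and $\mathsf M_2\setminus e=\mathsf M_0=\{\emptyset\}$. The connecting map sends $e\otimes\emptyset$ to $\emptyset$. It is an isomorphism $\tilde H_{-1}(\mathsf M_0)=\mathbb Z\to\tilde H_{-1}(\mathsf M_2\setminus e)=\mathbb Z$, not zero. So the assertion of the conjecture fails for $n=2$.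

For $n=3$ let $U=\{u\}$. Then $C(\mathsf M_U)=\mathbb Z\cdot\emptyset$, and (4) asks only for a $0$-chain $h(\emptyset)$ in $\mathsf M_3\setminus e=\{[ua],[ub]\}$ with $\partial h(\emptyset)=\emptyset$. Take $h(\emptyset)=[ua]$.

For $n=4$ let $U=\{1,2\}$. The vertices of $\mathsf M_4\setminus e$ are $[12],[1a],[1b],[2a],[2b]$, and its $1$-simplices are $\{[1a],[2b]\}$ and $\{[1b],[2a]\}$. The vertex $[12]$ is isolated, because its only partner in $\mathsf M_4$ was $e$ itself. Condition (4), applied to $\emptyset$ and to $[12]$, reads
$$\partial h(\emptyset)=\emptyset,\qquad \partial h([12])+h(\emptyset)=[12]. \tag{5}$$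
Since $[12]$ lies in no $1$-simplex, it has coefficient $0$ in $\partial h([12])$. So $h(\emptyset)$ must contain $[12]$ with coefficient exactly $1$. This innocent fact decides which attempts can succeed.

## Coning with edges at $a$ or $b$

The standard way to kill an inclusion is to cone.

**Lemma 3.** Let $pq$ be an edge of a graph $H$ and let $X\subseteq V(H)\setminus\{p,q\}$. Then $\kappa(x)=[pq]\wedge x$ defines maps $C_d(\mathsf M(H[X]))\to C_{d+1}(\mathsf M(H))$, and $\partial\kappa+\kappa\partial$ is the inclusion $C(\mathsf M(H[X]))\hookrightarrow C(\mathsf M(H))$.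

**Proof.** The edge $pq$ is disjoint from every edge of $H[X]$, so $\kappa$ is well defined. Equation (1) reads $\partial\kappa(x)=x-\kappa(\partial x)$. $\square$

The matchings of $G[U]$ leave $a$ and $b$ free, so one would like to cone with $[ab]$. That is the one forbidden edge. In $\mathsf M(G-e)$ no other edge is disjoint from all of $U$.

The next thing to try is to spend only one of the two free vertices and average over its partners. For $G=K_n$, apply Lemma 1 with $R=U$ and with $a$ in the role of the new vertex. This gives $\delta'(\sigma)=\sum[ar]\wedge\sigma$, summed over the free $r\in U$, and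
$$\partial\delta'+\delta'\partial=\sum_{r\in U}\tau'_r,$$
where $\tau'_r$ substitutes $a$ for $r$. This stops for two reasons. First, the inclusion is not among the terms on the right. Second, each term $\tau'_r$ is null-homotopic anyway, because its image lives on $(U\setminus r)\cup a$. That set misses $r$ and $b$, so Lemma 3 applies with the allowed edge $rb$. The relation carries no information about the inclusion.

The case $n=4$ shows that no clever correction along these lines will do. By (5), $h(\emptyset)$ must contain $[12]$. So no homotopy that only adds edges meeting $\{a,b\}$ can satisfy (4). One must also add edges inside $U$.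

What survives is the observation about Lemma 3: a copy of the complex on a vertex set that misses $b$ and some $w\in U$ is killed by coning with $[wb]$. So we want an instance of Lemma 1 in which one term on the right is the inclusion of $\mathsf M(G[U])$ and every other term misses $b$ and some vertex of $U$. The term $\tau_r$ in Lemma 1 lands on $(R\setminus r)\cup u$. For this to equal $U$ we need $u\in U$ and $R=(U\setminus u)\cup r$ with $r\notin U$. Take $r=a$. Then
$$R=W\cup\{a\},\qquad W=U\setminus u .$$
The term $\tau_a$ lands on $U$. For $w\in W$ the term $\tau_w$ lands on $(R\setminus w)\cup u$, which misses $w$ and $b$. The price is that Lemma 1 now starts from chains on $R$ and not on $U$. So we first carry $U$ to $R$ by replacing $u$ with $a$, and $\tau_a$ undoes precisely this replacement.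

## Chain-level splitting for graphs with three highly connected vertices

**Theorem A.** Let $G$ be a finite simple graph with three distinct vertices $a,b,u$, and let $W=V(G)\setminus\{a,b,u\}$. Assume that $e=ab$ and $ua$ are edges of $G$ and that each of $a,b,u$ is adjacent to every vertex of $W$. (The graph $G[W]$ is arbitrary, possibly empty; $ub$ may or may not be an edge.) Put $U=W\cup\{u\}$. Then the short exact sequence (3) splits as a sequence of chain complexes over $\mathbb Z$.

**Step 1: carrying $U$ to $R$.** This step brings chains on $U$ to the vertex set on which $\delta$ is defined. Put $R=W\cup\{a\}$, so that $u,b\notin R$. Let $\pi=(u\,a)$. In $G[U]$ the neighborhood of $u$ is $W$, and in $G[R]$ the neighborhood of $a$ is $W$. So $\pi$ is a graph isomorphism $G[U]\to G[R]$, and it induces a chain isomorphism $\pi:C(\mathsf M(G[U]))\to C(\mathsf M(G[R]))$.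

**Step 2: the operators on $R$.** This step checks that Lemma 1 applies and that we stay away from $e$. By hypothesis $u$ is adjacent to every vertex of $W$ and to $a$, hence to all of $R$. So Lemma 1 applies to $H=G[R\cup u]$ and gives $\delta$ and chain maps $\tau_r$, $r\in R$, with
$$\partial\delta+\delta\partial=\sum_{r\in R}\tau_r=\tau_a+\sum_{w\in W}\tau_w. \tag{6}$$
All values of $\delta$ and $\tau_r$ are chains on $R\cup u$. Since $b\notin R\cup u$, the edge $e$ never occurs in them, so $\mathsf M(G[R\cup u])$ is a subcomplex of $\mathsf M(G-e)$ and we may read (6) there.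

**Step 3: the distinguished term.** This step identifies $\tau_a\pi$. On vertices, $\pi$ sends $u$ to $a$ and fixes $W$, and then $\tau_a$ sends $a$ back to $u$ and fixes $W$. Hence $\tau_a\pi$ is the identity of $C(\mathsf M(G[U]))$. Read in $C(\mathsf M(G-e))$, it is the inclusion that we want to contract.

**Step 4: coning off the other terms.** This step makes each $\tau_w$ null-homotopic. For $w\in W$ define
$$\kappa_w:C_d(\mathsf M(G[(R\setminus w)\cup u]))\to C_{d+1}(\mathsf M(G-e)),\qquad \kappa_w(\sigma)=[wb]\wedge\sigma .$$
Here $wb$ is an edge of $G$ by hypothesis, $wb\ne e$ because $w\neq a$, and neither $w$ nor $b$ lies in $X=(R\setminus w)\cup u$. Also $G[X]=(G-e)[X]$, since $b\notin X$. So Lemma 3, applied to $G-e$, gives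
$$\partial\kappa_w+\kappa_w\partial=\text{the inclusion } C(\mathsf M(G[(R\setminus w)\cup u]))\hookrightarrow C(\mathsf M(G-e)). \tag{7}$$

**Step 5: the homotopy.** This step assembles the pieces. Define $h:C_d(\mathsf M(G[U]))\to C_{d+1}(\mathsf M(G-e))$ by
$$h=\delta\,\pi-\sum_{w\in W}\kappa_w\,\tau_w\,\pi. \tag{8}$$
Since $\pi$ and the $\tau_w$ commute with $\partial$,
$$\partial h+h\partial=(\partial\delta+\delta\partial)\pi-\sum_{w\in W}(\partial\kappa_w+\kappa_w\partial)\tau_w\pi
=\sum_{r\in R}\tau_r\pi-\sum_{w\in W}\tau_w\pi=\tau_a\pi$$
by (6) and (7). By Step 3 this is the inclusion, so (4) holds.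

**Step 6: the section.** By Lemma 2, $s(e\otimes x)=e\wedge x-h(x)$ is a chain map with $qs=\mathrm{id}$. So (3) splits as a sequence of chain complexes. This proves Theorem A. $\blacksquare$

**Theorem (the conjecture holds).** For all $n\ge3$ and all $d$, the sequence in the Conjecture is split exact.

**Proof.** Let $G=K_n$ and $e=\{a,b\}$. Since $n\ge3$ we can choose $u\in[n]\setminus e$. The hypotheses of Theorem A hold, because all pairs are adjacent. Moreover $\mathsf M(G-e)=\mathsf M_n\setminus e$ and $\mathsf M(G[U])=\mathsf M_{[n]\setminus e}$. The chain map $s$ induces, for every $d$, a section of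
$$\tilde H_d(\mathsf M_n)\to\langle e\rangle\otimes\tilde H_{d-1}(\mathsf M_{[n]\setminus e}).$$
So this map is a split surjection for every $d$. By exactness of (2), the next map, which is the connecting homomorphism, is zero. By exactness again, every map $\tilde H_{d}(\mathsf M_n\setminus e)\to\tilde H_{d}(\mathsf M_n)$ is injective. So (2) breaks into short exact sequences, and each splits. $\blacksquare$

## The homotopy written out for $n=4$ and $n=5$

For $n=4$, $U=\{1,2\}$, $u=1$, we have $W=\{2\}$ and $R=\{2,a\}$. Then
$$h(\emptyset)=[12]+[1a]-[2b].$$
Next, $\pi[12]=[2a]$ covers all of $R$, so $\delta$ kills it, and $\tau_2[2a]=[1a]$. Hence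
$$h([12])=-[2b]\wedge[1a].$$
As (5) forces, $[12]$ appears in $h(\emptyset)$ with coefficient $1$. The second equation of (5) holds:
$$\partial h([12])+h(\emptyset)=-[1a]+[2b]+[12]+[1a]-[2b]=[12].$$

For $n=5$, $U=\{1,2,3\}$, $u=1$, we have $W=\{2,3\}$ and $R=\{2,3,a\}$. Then
$$h(\emptyset)=[12]+[13]+[1a]-[2b]-[3b].$$
For $\sigma=[23]$, $\pi$ does nothing, the only free vertex of $R$ is $a$, $\tau_2[23]=[13]$ and $\tau_3[23]=[12]$. So
$$h([23])=[1a]\wedge[23]-[2b]\wedge[13]-[3b]\wedge[12],$$
$$\partial h([23])=[23]-[1a]-[13]+[2b]-[12]+[3b],$$
and adding $h(\emptyset)$ gives $[23]$. For $\sigma=[12]$ we have $\pi\sigma=[2a]$, the free vertex is $3$, $\tau_2[2a]=[1a]$ and $\tau_3[2a]=[2a]$. So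
$$h([12])=[13]\wedge[2a]-[2b]\wedge[1a]-[3b]\wedge[2a],$$
$$\partial h([12])=[2a]-[13]-[1a]+[2b]-[2a]+[3b],$$
and adding $h(\emptyset)$ gives $[12]$. In this way one sees the $\tau_w$-terms being cancelled one by one.

## Arbitrary coefficients, the bound $n\ge3$, and persistence

For a complex $C$ let $C[i]$ be the shift with $C[i]_d=C_{d-i}$ and boundary $(-1)^i\partial$. Signs on the boundary do not matter up to isomorphism, since multiplying by $(-1)^d$ in degree $d$ turns $\partial$ into $-\partial$.

**Corollary 1.** For $n\ge3$ there is an isomorphism of complexes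
$$C(\mathsf M_n)\cong C(\mathsf M_n\setminus e)\oplus\langle e\rangle\otimes C(\mathsf M_{[n]\setminus e}),$$
with the shift of (3). Hence the conjecture also holds for homology and cohomology with arbitrary coefficients. The bound $n\ge3$ is sharp.

**Proof.** The isomorphism from right to left is $(y,e\otimes x)\mapsto y+s(e\otimes x)$. It is a chain map, and it is bijective because $s$ is a section of $q$ and $\ker q=C(\mathsf M_n\setminus e)$. For an abelian group $A$, the functors $-\otimes A$ and $\mathrm{Hom}(-,A)$ are additive, so they preserve this splitting of complexes. Taking (co)homology gives split short exact sequences, with arrows reversed for cohomology. For $n=2$ the connecting map in degree $-1$ is an isomorphism $\mathbb Z\to\mathbb Z$, as computed above. $\square$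

**Corollary 2 (persistence).** For $n\ge1$, $k\ge0$ and all $d$, $\tilde H_d(\mathsf M_n;\mathbb Z)$ is isomorphic to a direct summand of $\tilde H_{d+k}(\mathsf M_{n+2k};\mathbb Z)$. In particular torsion persists along $(n,d)\mapsto(n+2,d+1)$.

**Proof.** Since $n+2\ge3$, the split sequence for $\mathsf M_{n+2}$ in degree $d+1$ exhibits $\tilde H_d(\mathsf M_n)$, up to isomorphism, as a direct summand of $\tilde H_{d+1}(\mathsf M_{n+2})$. Iterate $k$ times; a summand of a summand is a summand. $\square$

## Splitting along all edges of a matching at once

Theorem A allows graphs other than $K_n$, and this lets us split off several disjoint edges one after another.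

**Theorem B.** Let $F$ be a matching of $K_n$ with $|F|=k$ and $2k<n$. For $S\subseteq F$ let $V_S$ be the set of vertices not covered by $S$. Then, as chain complexes,
$$C(\mathsf M_n)\cong\bigoplus_{S\subseteq F}C\big(\mathsf M(K_{V_S}-(F\setminus S))\big)[\,|S|\,].$$
Hence, with $Y_i=\mathsf M(K_{n-2i}\text{ minus }k-i\text{ disjoint edges})$,
$$\tilde H_d(\mathsf M_n;\mathbb Z)\cong\bigoplus_{i=0}^k\tilde H_{d-i}(Y_i;\mathbb Z)^{\binom ki}.$$

For $k=1$, $F=\{e\}$, the subsets $S=\varnothing$ and $S=\{e\}$ give the two summands of Corollary 1. To run an induction we must allow some edges to be deleted already.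

**Claim.** Let $F_0,F$ be disjoint sets of edges of $K_V$ such that $F_0\cup F$ is a matching leaving some vertex $u$ uncovered. Then
$$C(\mathsf M(K_V-F_0))\cong\bigoplus_{S\subseteq F}C\big(\mathsf M(K_{V\setminus\bigcup S}-(F_0\cup (F\setminus S)))\big)[\,|S|\,]. \tag{9}$$

**Step 1: start of the induction.** We use induction on $|F|$. For $F=\varnothing$ only $S=\varnothing$ occurs, and both sides of (9) are the same complex.

**Step 2: splitting off one edge.** This step checks that Theorem A applies. Choose $e=ab\in F$ and put $G=K_V-F_0$. Because $F_0\cup F$ is a matching and $e\notin F_0$, no edge of $F_0$ covers $a$ or $b$. By assumption none covers $u$, and $u\ne a,b$ because $u$ is not covered by $F$. So each of $a,b,u$ is adjacent in $G$ to all other vertices, and the hypotheses of Theorem A hold. All edges of $F_0$ lie inside $V\setminus e$, so $G[V\setminus e]=K_{V\setminus e}-F_0$. Theorem A gives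
$$C(\mathsf M(K_V-F_0))\cong C(\mathsf M(K_V-(F_0\cup e)))\oplus C(\mathsf M(K_{V\setminus e}-F_0))[1].$$

**Step 3: applying the induction hypothesis.** This step matches the two summands with the sets $S\not\ni e$ and $S\ni e$. For the first, use the triple $(V,F_0\cup e,F\setminus e)$. The union of the two edge sets is still $F_0\cup F$, so $u$ is uncovered. For $S\subseteq F\setminus e$ we have $F_0\cup e\cup((F\setminus e)\setminus S)=F_0\cup(F\setminus S)$. These are the terms of (9) with $e\notin S$. For the second, use $(V\setminus e,F_0,F\setminus e)$. The set $F_0\cup(F\setminus e)$ is a matching on $V\setminus e$, and $u\in V\setminus e$ is uncovered. For $S'\subseteq F\setminus e$ put $S=S'\cup e$. Then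
$$(V\setminus e)\setminus\textstyle\bigcup S'=V\setminus\bigcup S,\qquad (F\setminus e)\setminus S'=F\setminus S,\qquad |S'|+1=|S| .$$
These are the terms of (9) with $e\in S$. This proves the Claim.

**Step 4: conclusion.** Take $V=[n]$ and $F_0=\varnothing$ in the Claim. Since $2k<n$, some vertex is not covered by $F$, and (9) is the first formula of Theorem B. For the second, $|V_S|=n-2|S|$, and $F\setminus S$ consists of $k-|S|$ disjoint edges inside $V_S$. So the complex for $S$ is isomorphic to $Y_{|S|}$. The shift by $i$ turns $\tilde H_d$ into $\tilde H_{d-i}$, and there are $\binom ki$ sets $S$ with $|S|=i$. $\blacksquare$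

## Symmetry of the splitting and its denominators

The construction involved a choice of $u$. We now ask how much symmetry survives it. Let $G=K_n$, $n\ge3$, $U=[n]\setminus e$, and write $h_u$ for the map (8) built from $u$. A permutation of $[n]$ that preserves the set $e=\{a,b\}$ fixes $e$ as a vertex of $\mathsf M_n$, without sign. So the section $e\otimes x\mapsto e\wedge x-h(x)$ is equivariant if and only if $h$ is.

**Proposition.** For $g\in\mathrm{Sym}(U)$ we have $gh_ug^{-1}=h_{g(u)}$. Consequently:

1. The splitting given by $h_u$ is $\mathrm{Sym}(U\setminus u)\cong S_{n-3}$-equivariant over $\mathbb Z$.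
2. The average $\frac1{n-2}\sum_{u\in U}h_u$ gives an $S_{n-2}$-equivariant splitting over $\mathbb Z[\frac1{n-2}]$.
3. Averaging also over $a\leftrightarrow b$ gives a splitting equivariant under the full stabilizer of $e$ over $\mathbb Z[\frac1{2(n-2)}]$.

These denominators cannot be dropped in general, even for sections on homology over a commutative ring $k$.

**Step 1: the conjugation formula.** The permutation $g$ fixes $a$ and $b$, and it carries $W=U\setminus u$ to $U\setminus g(u)$ and $R=W\cup a$ to $(U\setminus g(u))\cup a$. Conjugating by $g$ turns the transposition $(u\,a)$ into $(g(u)\,a)$, the substitution of $u$ for $w$ into that of $g(u)$ for $g(w)$, the operator $\delta$ for $u$ into the one for $g(u)$, and $[wb]\wedge{}$ into $[g(w)b]\wedge{}$. Summing over $w\in W$ amounts to summing over $g(w)\in U\setminus g(u)$. So (8) for $u$ becomes (8) for $g(u)$.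

**Step 2: the three equivariant splittings.** If $g$ fixes $u$, then $gh_ug^{-1}=h_u$, which is item 1. Condition (4) is preserved by averages: if each $h_u$ satisfies $\partial h_u+h_u\partial=\text{inclusion}$, so does $\bar h=\frac1{n-2}\sum_uh_u$. Conjugation by $g\in\mathrm{Sym}(U)$ permutes the $h_u$ and so fixes $\bar h$. With Lemma 2, used over $\mathbb Z[\frac1{n-2}]$, this is item 2. For item 3 let $t=(a\,b)$. Since $t$ commutes with $\partial$ and with the inclusion, $t\bar ht^{-1}$ also satisfies (4). Hence so does $\frac12(\bar h+t\bar ht^{-1})$, which is fixed under conjugation by $t$. It is also fixed by $\mathrm{Sym}(U)$, because $t$ commutes with $\mathrm{Sym}(U)$. The stabilizer of $e$ is generated by $\mathrm{Sym}(U)$ and $t$.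

**Step 3: the factor $2$ is needed for $n=3$.** Let $U=\{1\}$. The group $\tilde H_0(\mathsf M_3;k)$ consists of the $0$-chains with coefficient sum $0$. So a section has the form
$$e\otimes\emptyset\mapsto e-c[1a]-c'[1b],\qquad c+c'=1 .$$
Invariance under the swap $(a\,b)$ forces $c=c'$. Then $2c=1$, and $2$ is invertible in $k$.

**Step 4: equivariant sections for $n=5$.** This step sets up the unknowns for the group $\mathrm{Sym}(U)=S_3$ in degree $d=1$. Let $U=\{1,2,3\}$ and let $f_i$ be the edge $U\setminus\{i\}$. Then $\tilde H_0(\mathsf M_3;k)$ consists of the $z=\sum z_if_i$ with $z_i\in k$ and $\sum z_i=0$. For distinct $i,j$ the coordinates $z_i,z_j$ can be prescribed freely, and the third is minus their sum. Since $\dim\mathsf M_5=1$, the group $\tilde H_1(\mathsf M_5;k)$ is the group of $1$-cycles. So an equivariant section is $e\otimes z\mapsto e\wedge z-h(z)$, with $h$ an $S_3$-equivariant $k$-linear map into $C_1(\mathsf M_5\setminus e;k)$. Because $\partial z=0$, we have $\partial(e\wedge z)=z$, and the cycle condition is $\partial h(z)=z$.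

The $1$-simplices of $\mathsf M_5\setminus e$, oriented so that $p\to q$ has boundary $q-p$, are $ia\to f_i$, $ib\to f_i$, and $ia\to jb$ for $i\ne j$. Let $\{i,j,k'\}=U$. The coefficient of $ia\to f_i$ in $h(z)$ is a linear functional of $z$ that is fixed under swapping $j$ and $k'$. Write it as $\alpha z_i+c'z_j$. After the swap it is $\alpha z_i+c'z_{k'}=(\alpha-c')z_i-c'z_j$. Comparing the coefficients of $z_i$ gives $c'=0$, so the functional is $\alpha z_i$. By equivariance $\alpha$ does not depend on $i$. In the same way the coefficient of $ib\to f_i$ is $\beta z_i$. Finally, the coefficient of $ia\to jb$ is $\gamma z_i+\gamma'z_j$, with the same constants $\gamma,\gamma'$ for all ordered pairs $(i,j)$, $i\neq j$, because $S_3$ acts simply transitively on these pairs.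

**Step 5: the factor $3$ is needed for $n=5$.** This step compares coefficients in $\partial h(z)=z$. At $f_i$ we get $(\alpha+\beta)z_i=z_i$. At $ia$ we get
$$-\alpha z_i-\sum_{j\ne i}(\gamma z_i+\gamma'z_j)=-\alpha z_i-(2\gamma-\gamma')z_i=0,$$
using $\sum_{j\neq i}z_j=-z_i$. At $jb$ we get
$$-\beta z_j+\sum_{i\ne j}(\gamma z_i+\gamma'z_j)=-\beta z_j+(2\gamma'-\gamma)z_j=0 .$$
Since a single coordinate can be chosen equal to $1$,
$$\alpha+\beta=1,\qquad 2\gamma-\gamma'=-\alpha,\qquad 2\gamma'-\gamma=\beta .$$
Twice the second equation plus the third gives $3\gamma=\beta-2\alpha=1-3\alpha$. Hence $3(\gamma+\alpha)=1$, and $3=n-2$ must be invertible in $k$. $\blacksquare$
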